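\title{Model checking agent-alternation-free epistemic metric temporal logic with past is 2-EXPSPACE-complete}

\begin{abstract}
We study model checking of B\"uchi automata against epistemic metric temporal logic with past, in discrete time, with interval endpoints in binary and knowledge under synchronous perfect recall, for formulas in which nested knowledge operators refer to the same agent. We prove that the problem is 2-EXPSPACE-complete, as conjectured by Bollig, F\"ugger, Nowak and Zeinaty. Hardness holds for one agent, a fixed set of propositions, a fixed one-state model and a single knowledge operator, which acts as a quantifier over a hidden register of exponentially many bits. The second exponential needs both past operators and binary endpoints in the scope of knowledge: if either is forbidden there, the problem is EXPSPACE-complete.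
\end{abstract}

\section{The problem and the results}

A system produces an infinite sequence of events, and an agent sees only part of each event. At time $i$ the agent knows a statement if it is true in every behavior of the system that looks the same to the agent up to time $i$. We allow statements that refer to the past and to the future, with numerical time bounds, and ask how hard it is to decide whether all behaviors of a finite-state system satisfy a given formula.

\subsection{Models, formulas and semantics}

Let $AP$ be a finite set of atomic propositions. A \emph{letter} is a subset of $AP$, and words $w=w_1w_2\cdots$ have positions $1,2,\dots$. The \emph{model} is a finite B\"uchi automaton $\mathcal M$ over $2^{AP}$, with state set $Q$, initial states $Q_0$, accepting states $F$ and transitions $q\xrightarrow{u}q'$. A run on $w$ is a sequence $q_0q_1\cdots$ with $q_0\in Q_0$ and $q_{j-1}\xrightarrow{w_j}q_j$; it is accepting if $q_j\in F$ for infinitely many $j$, and $L(\mathcal M)$ is the set of infinite words with an accepting run. There is a finite set of agents, and agent $a$ observes the propositions in a set $\mathrm{Obs}_a\subseteq AP$. For a finite word we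 write
\[
\mathrm{obs}_a(u_1\cdots u_i)=(u_1\cap\mathrm{Obs}_a)\cdots(u_i\cap\mathrm{Obs}_a).
\]

Formulas of $\mathrm{KMTL}$, epistemic metric temporal logic with past, are built from atomic propositions with all Boolean connectives, the metric operators $\varphi\,\mathsf U_I\,\psi$ and $\varphi\,\mathsf S_I\,\psi$, where $I\subseteq\mathbb N=\{0,1,\dots\}$ is an interval, and the knowledge operators $K_a\varphi$. For an infinite word $w$ and $i\ge1$, atoms and Boolean connectives are read as usual ($w,i\models p$ iff $p\in w_i$), and
\begin{itemize}
\item $w,i\models\varphi\,\mathsf U_I\,\psi$ iff there is $j\ge i$ with $j-i\in I$, $w,j\models\psi$, and $w,k\models\varphi$ for all $i\le k<j$;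
\item $w,i\models\varphi\,\mathsf S_I\,\psi$ iff there is $j$ with $1\le j\le i$, $i-j\in I$, $w,j\models\psi$, and $w,k\models\varphi$ for all $j<k\le i$;
\item $w,i\models K_a\varphi$ iff $w',i\models\varphi$ for every $w'\in L(\mathcal M)$ with $\mathrm{obs}_a(w'_1\cdots w'_i)=\mathrm{obs}_a(w_1\cdots w_i)$.
\end{itemize}
The first two clauses are the standard, non-first-time meaning of the metric operators: any position in the window $I$ may serve as the witness $j$. The third clause is \emph{synchronous perfect recall}: the agent knows the time $i$ and remembers all its observations. It depends on $\mathcal M$, which we omit from the notation.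

An empty interval gives $\bot$; every other interval is written $[l,u]$ or $[l,\infty)$, and an operator without subscript has $I=[0,\infty)$. We abbreviate
\begin{align*}
&\mathsf F_I\psi=\top\,\mathsf U_I\,\psi, && \mathsf G_I\psi=\neg\mathsf F_I\neg\psi, && \mathsf F_k=\mathsf F_{[k,k]}, && \mathsf X=\mathsf F_1,\\
&\mathsf O_I\psi=\top\,\mathsf S_I\,\psi, && \mathsf H_I\psi=\neg\mathsf O_I\neg\psi, && \mathsf P_k=\mathsf O_{[k,k]}, && \mathsf Y=\mathsf P_1 .
\end{align*}
Thus $w,i\models\mathsf F_k\psi$ iff $w,i+k\models\psi$, and $w,i\models\mathsf P_k\psi$ iff $i-k\ge1$ and $w,i-k\models\psi$. The operators $\mathsf S_I$ and their abbreviations are the \emph{past} operators, the $\mathsf U_I$ and their abbreviations the \emph{future} operators. A subformula of $\varphi$ is \emph{in the scope of $K$} if it is a subformula of some $\chi$ such that $K_a\chi$ occurs in $\varphi$.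

The \emph{agent-alternation-free} fragment $\mathrm{KMTL}_1$ consists of the formulas in which $K_b$ occurs within the scope of $K_a$ only if $b=a$. For example, $K_a\mathsf F_{[0,10]}K_ap$ and $K_ap\wedge K_bq$ belong to it, and $K_aK_bp$ with $a\neq b$ does not.

\medskip
\noindent\textbf{Model checking $\mathrm{KMTL}_1$.} \emph{Given $AP$, the agents, the sets $\mathrm{Obs}_a$, a model $\mathcal M$ and a formula $\varphi\in\mathrm{KMTL}_1$, does $w,1\models\varphi$ hold for every $w\in L(\mathcal M)$?}
\medskip

Nothing is fixed in advance. The input size is $|\mathcal M|+|\varphi|$, with the finite interval endpoints in $\varphi$ written in binary. About the encoding of $\mathcal M$, our upper bounds use only that $|Q|,|AP|\le|\mathcal M|$ and that $q\xrightarrow{u}q'$ can be tested in polynomial space; our lower bounds use a fixed $\mathcal M$. The classes EXPSPACE and 2-EXPSPACE are $\mathrm{DSPACE}(2^{\mathrm{poly}})$ and $\mathrm{DSPACE}(2^{2^{\mathrm{poly}}})$, and hardness is under polynomial-time many-one reductions.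

\subsection{Results}

It is known that the knowledge-free fragment (formulas without any $K_a$) is already EXPSPACE-complete. Bollig, F\"ugger, Nowak and Zeinaty \cite{BFNZ} conjecture that the full problem is 2-EXPSPACE-complete. We prove this.

\begin{theorem}\label{thm:main}
Model checking $\mathrm{KMTL}_1$ (past operators, binary endpoints, synchronous perfect recall, B\"uchi models) is 2-EXPSPACE-complete.
\end{theorem}

The second theorem locates the source of the additional exponential.

\begin{theorem}\label{thm:fine}
\begin{enumerate}
\item[(i)] 2-EXPSPACE-hardness holds for a fixed $AP$, one agent $a$ that observes all propositions but one, a fixed one-state $\mathcal M$ with $L(\mathcal M)=(2^{AP})^\omega$, and formulas with a single occurrence of $K_a$, in each of two cases: \textup{(A)} only past operators occur in the scope of $K_a$; \textup{(B)} the past operators in the scope of $K_a$ are only $\mathsf Y$ and $\mathsf S_{[0,\infty)}$, the binary intervals there being on future operators only.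
\item[(ii)] If the endpoints in the scope of $K$ are given in unary (those outside still in binary), the problem is EXPSPACE-complete. It is EXPSPACE-hard even if all endpoints are in unary, under the restrictions of \textup{(i)(A)} or of \textup{(i)(B)}.
\item[(iii)] If no past operator occurs in the scope of $K$ (binary endpoints everywhere, past allowed outside), the problem is EXPSPACE-complete.
\end{enumerate}
\end{theorem}

So the problem is 2-EXPSPACE-complete when past operators, even only $\mathsf Y$ and $\mathsf S$, and binary endpoints, in either temporal direction, are both allowed in the scope of $K$; dropping either one brings it down to EXPSPACE.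

\subsection{Which answer to expect}

A formula of size $n$ with binary endpoints measures distances up to about $2^n$. Unfolding its intervals step by step gives an ordinary temporal formula with exponentially many subformulas. The set of subformulas true at a position, the \emph{type} of the position, is then a bit string of exponential length, and model checking without knowledge is a path search in a graph whose nodes have exponentially long descriptions. This is where EXPSPACE comes from. With perfect recall, what an agent knows is determined by the \emph{set} of pairs of a state and a type that are compatible with its observations. Such a set has a doubly exponential description, which suggests 2-EXPSPACE as an upper bound. Section~\ref{sec:upper} makes this precise; the point to watch is that nested knowledge operators of one agent add such sets side by side and do not nest them.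

It is less clear that the bound is attained. To simulate a machine with doubly exponential space, a formula must relate positions at doubly exponential distance, far beyond its constants. The natural remedy is to label the tape cells with addresses of $N=2^{\mathrm{poly}(n)}$ bits and to look for the previous cell with the same address. But the comparison of two $N$-bit addresses that lie far apart needs a memory of $N$ bits. Section~\ref{sec:register} shows how one knowledge operator supplies this memory, and Section~\ref{sec:lower} turns this into the lower bounds. Section~\ref{sec:final} assembles the two theorems.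

\section{Knowledge as a quantifier over a hidden register}\label{sec:register}

In this section and the next, $L(\mathcal M)=(2^{AP})^\omega$, the set $AP$ contains $s$, $b$, $h$, and the only agent $a$ observes everything except $h$. For a proposition $r$, the \emph{$r$-track} of $w$ on a set of positions is the bit string that records where $r$ holds.

\begin{lemma}\label{lem:quant}
Let $\chi$ be knowledge-free and contain only past operators. Then $w,i\models K_a\chi$ iff $\chi$ holds at $i$ in every word obtained from $w$ by changing the $h$-track on the positions $1,\dots,i$.
\end{lemma}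

\begin{proof}
Each modified word is among the words $w'$ over which $K_a$ quantifies. Conversely, each such $w'$ has the same prefix of length $i$ as some modified word, and the truth of $\chi$ at $i$ depends only on this prefix.
\end{proof}

If $\chi$ is an implication whose premise is true for exactly one $h$-track, then $K_a\chi$ says that the conclusion holds for that track. So $K_a$ lets us write auxiliary data on the whole past, chosen afresh at each position $i$.

Fix $N\ge2$. \emph{Block} $u\ge1$ consists of the positions $(u-1)N+1,\dots,uN$; its \emph{start} is $p_u=(u-1)N+1$ and its \emph{end} is $uN$. The $r$-track on a block is its \emph{$r$-code}. Suppose $s$ marks the block starts, and consider the task: \emph{at the end of block $t$, find the earlier blocks with the same $b$-code as block $t$.} One could take a disjunction over all $2^N$ codes, which is out of the question when $N$ is large. Instead we use $h$ as a register: we require that every block carry the same $h$-code and that this code agree with the $b$-code of the current block. Both conditions involve only distances up to $N$: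
\[
\mathsf{per}=\mathsf H\big(\mathsf P_N\top\to(h\leftrightarrow\mathsf P_Nh)\big),
\qquad
\mathsf{mt}=\mathsf P_{N-1}s\wedge\mathsf H_{[0,N-1]}(h\leftrightarrow b).
\]

\begin{lemma}\label{lem:register}
Let $t\ge1$ and suppose that, among the positions $\le tN$, the proposition $s$ holds exactly at the block starts. Exactly one $h$-track on $1,\dots,tN$ makes $\mathsf{per}\wedge\mathsf{mt}$ true at $tN$, namely the one that repeats the $b$-code of block $t$ in each of the blocks $1,\dots,t$. For this track and $j\le tN$, the formula $\mathsf{mt}$ holds at $j$ iff $j$ is the end of a block with the same $b$-code as block $t$.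
\end{lemma}

\begin{proof}
For $j\le tN$, $\mathsf P_{N-1}s$ holds at $j$ iff $j-N+1$ is a block start, that is, iff $j=uN$ for some $u$. At $j=uN$ the second conjunct of $\mathsf{mt}$ says that the $h$-code and the $b$-code of block $u$ coincide. The formula $\mathsf{per}$ holds at $tN$ iff $h$ has the same value at $j$ and $j-N$ for all $N<j\le tN$, that is, iff the blocks $1,\dots,t$ have one common $h$-code. Both claims follow.
\end{proof}

To jump to the most recent marked position we use a fact that is immediate from the semantics of $\mathsf S$: for all formulas $\mu,\psi$,
\begin{equation}\label{eq:last}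
\begin{gathered}
\neg\mu\,\mathsf S\,(\mu\wedge\psi)\text{ holds at }j\text{ iff }\mu\text{ holds at some position}\le j\\
\text{and }\psi\text{ holds at the last such position.}
\end{gathered}
\end{equation}

\begin{example}\label{ex:small}
Let $N=2$, and let the $b$-codes of the blocks count $0,1,2,3,0,1,\dots$ in binary with the least significant bit first, as in Figure~\ref{fig:register}. Let $c$ be a further observed proposition and
\[
\theta=(\mathsf{per}\wedge\mathsf{mt}\wedge\mathsf Y\mathsf O\,\mathsf{mt})\to\mathsf Y\big(\neg\mathsf{mt}\,\mathsf S\,(\mathsf{mt}\wedge\mathsf P_1c)\big).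
\]
We evaluate $K_a\theta$ at position $12$, the end of block $6$. Of the $2^{12}$ possible $h$-tracks, four have period $2$, and only $(10)^6$ agrees with $b$ on block $6$; for all others $\theta$ holds because its premise fails. For $(10)^6$, the formula $\mathsf{mt}$ holds at $4$ and $12$ only. So the premise holds, $\mathsf Y$ moves to $11$, the witness of $\mathsf S$ is $4$ by \eqref{eq:last}, and $\mathsf P_1c$ reads position $3$. Hence $K_a\theta$ holds at $12$ iff $c$ holds at $3$, the start of block $2$. At position $4$ the surviving track is $(10)^2$, there is no earlier match, $\mathsf Y\mathsf O\,\mathsf{mt}$ fails, and $K_a\theta$ holds vacuously. The conjunct $\mathsf{per}$ cannot be dropped: without it the track $h=b$ would satisfy the premise at $12$, make $\mathsf{mt}$ true at every block end, and force $c$ at position $9$.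
\end{example}

\begin{figure}[ht]
\centering
\begin{tabular}{l|cc|cc|cc|cc|cc|cc}
block & \multicolumn{2}{c|}{1} & \multicolumn{2}{c|}{2} & \multicolumn{2}{c|}{3} & \multicolumn{2}{c|}{4} & \multicolumn{2}{c|}{5} & \multicolumn{2}{c}{6}\\
position & 1&2&3&4&5&6&7&8&9&10&11&12\\
\hline
$s$ & 1&0&1&0&1&0&1&0&1&0&1&0\\
$b$ & 0&0&1&0&0&1&1&1&0&0&1&0\\
$h$ & 1&0&1&0&1&0&1&0&1&0&1&0\\
\hline
$\mathsf{mt}$ & 0&0&0&\textbf{1}&0&0&0&0&0&0&0&\textbf{1}\\
$\mathsf P_2\,\mathsf{mt}$ & 0&0&0&0&0&\textbf{1}&0&0&0&0&0&0
\end{tabular}
\caption{Blocks of length $2$ whose observed $b$-codes count modulo $4$, least significant bit first. The hidden $h$-track shown is the only one of period $2$ that agrees with $b$ on block $6$. The formula $\mathsf{mt}$ (``end of a block on which $h$ and $b$ agree'') marks the blocks with the code of block $6$, and $\mathsf P_2\,\mathsf{mt}$ marks the end of the block after such a block.}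
\label{fig:register}
\end{figure}

For general $N$ and $b$-codes counting modulo $2^N$, the same formula, with $\mathsf P_{N-1}c$ in place of $\mathsf P_1c$, reaches back $2^N$ blocks with constants at most $N$.

\section{Lower bounds}\label{sec:lower}

\subsection{Configurations and the local rule}

Let $T$ be a deterministic single-tape Turing machine with state set $Q_T$, tape alphabet $\Gamma$ containing the blank $\square$, initial state $q_{\mathrm{in}}$ and accepting state $q_{\mathrm{acc}}$. Its tape has cells $1,2,\dots$, it never moves left of cell $1$, and it halts on every input. Throughout this section, $x=x_1\cdots x_n$ is an input and $N$ an integer such that, with $W=2^N$,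
\begin{equation}\label{eq:standing}
n\ge1,\quad N\ge2,\quad n+2\le W,\quad\text{and $T$ on $x$ uses at most $W-2$ cells.}
\end{equation}
How $N$ depends on $n$ is decided only in Section~\ref{sec:final}.

Let $\Sigma=\{\#\}\cup\Gamma\cup(Q_T\times\Gamma)$. The configuration after $m$ steps is the word $C_m=C_m(0)\cdots C_m(W-1)$ over $\Sigma$ in which $C_m(0)=C_m(W-1)=\#$ and, for $0<A<W-1$, $C_m(A)$ is the symbol in cell $A$, paired with the state if the head is there. After halting, the configuration is repeated forever. In particular $C_0=\#\,\rho_1\cdots\rho_n\,\square\cdots\square\,\#$ with $\rho_1=(q_{\mathrm{in}},x_1)$ and $\rho_j=x_j$ for $j\ge2$, and $C_m(A)=\#$ only for $A\in\{0,W-1\}$.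

Call $(q,\gamma)$ \emph{active} if $q$ is not halting; $T$ then writes some $\gamma'$, enters some $q'$ and moves left or right. Define $f:\Sigma^3\to\Sigma$ by the first case that applies: $f(\sigma_1,\sigma_2,\sigma_3)$ is $\gamma'$ if $\sigma_2$ is active and writes $\gamma'$; it is $(q',\sigma_2)$ if $\sigma_2\in\Gamma$ and $\sigma_1$ is active, moves right and enters $q'$; it is $(q',\sigma_2)$ if $\sigma_2\in\Gamma$ and $\sigma_3$ is active, moves left and enters $q'$; and it is $\sigma_2$ otherwise. A configuration has one head, which stays within the cells $1,\dots,W-2$, so
\begin{equation}\label{eq:local}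
C_{m+1}(A)=f\big(C_m(A-1),C_m(A),C_m(A+1)\big)\qquad(m\ge0,\ 0<A<W-1).
\end{equation}
Let $AP=\{s,b,h\}\cup\{c_\sigma:\sigma\in\Sigma\}$; this set depends only on $T$. Let $\mathcal M$ be the one-state automaton with $L(\mathcal M)=(2^{AP})^\omega$, and $\mathrm{Obs}_a=AP\setminus\{h\}$. Let $\mathsf{one}$ be the Boolean formula saying that exactly one $c_\sigma$ holds.

\subsection{One exponential without knowledge}

When the constant $W$ itself can be written in the formula, no knowledge is needed. We include this argument, which gives the hardness part of the known result on the knowledge-free fragment, because it is the template for what follows.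

\begin{lemma}\label{lem:warmup}
Assume \eqref{eq:standing} and let $\gamma_x$ be the conjunction of
\begin{align*}
&s\wedge\mathsf G_{[1,W-1]}\neg s\wedge\mathsf G(s\leftrightarrow\mathsf F_Ws),\qquad \mathsf G\,\mathsf{one}\wedge\mathsf G\big(c_\#\leftrightarrow(s\vee\mathsf Xs)\big),\\
&\textstyle\bigwedge_{j=1}^n\mathsf F_jc_{\rho_j}\wedge\mathsf G_{[n+1,W-2]}c_\square,\qquad \mathsf F\bigvee_{\gamma\in\Gamma}c_{(q_{\mathrm{acc}},\gamma)},\\
&\textstyle\mathsf G\bigwedge_{\sigma_1,\sigma_2,\sigma_3\in\Sigma,\ \sigma_2\ne\#}\big((c_{\sigma_1}\wedge\mathsf Xc_{\sigma_2}\wedge\mathsf F_2c_{\sigma_3})\to\mathsf F_{W+1}c_{f(\sigma_1,\sigma_2,\sigma_3)}\big).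
\end{align*}
Then $T$ accepts $x$ iff $w,1\models\gamma_x$ for some word $w$.
\end{lemma}

\begin{proof}
The first line says that $s$ holds exactly at the positions $mW+1$, that each position carries one symbol, and that this symbol is $\#$ exactly at the positions $mW+1$ and $(m+1)W$. Given this, the first formula in the second line says that the positions $1,\dots,W$ spell $C_0$. The last formula, read at position $mW+A$ with $0<A<W-1$, says that the symbol at $(m+1)W+A+1$ is $f$ of the symbols at $mW+A$, $mW+A+1$, $mW+A+2$; at other positions the next symbol is $\#$ and it says nothing. By \eqref{eq:local} and induction on $m$, these formulas together hold iff $s$ is as described and position $mW+A+1$ carries $C_m(A)$ for all $m,A$. The remaining formula then says that $T$ accepts.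
\end{proof}

Writing $W=2^N$ in binary takes $N$ bits, so this is of no use when $N$ is exponential in $n$. From now on the formulas contain only small multiples of $N$.

\subsection{Addressed blocks}

We spend a block of $N$ positions on each cell. The \emph{address} $\mathrm{ad}(t)$ of block $t$ is its $b$-code read as a binary number, least significant bit first, and its \emph{content} is the symbol $\sigma$ with $c_\sigma$ true at the start $p_t$. Let
\[
\mathsf{zero}=s\wedge\mathsf G_{[0,N-1]}\neg b,\qquad\mathsf{ones}=s\wedge\mathsf G_{[0,N-1]}b,\qquad\kappa=s\vee\mathsf Y\big(b\,\mathsf S\,(b\wedge s)\big),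
\]
and let $\alpha=\alpha_1\wedge\dots\wedge\alpha_5$, where
\begin{align*}
\alpha_1&=s\wedge\mathsf G_{[1,N-1]}\neg s\wedge\mathsf G(s\leftrightarrow\mathsf F_Ns),\\
\alpha_2&=\mathsf{zero}\wedge\mathsf G\big(\kappa\leftrightarrow(b\leftrightarrow\neg\mathsf F_Nb)\big),\\
\alpha_3&=\mathsf G(s\to\mathsf{one})\wedge\mathsf G\big(s\to(c_\#\leftrightarrow(\mathsf{zero}\vee\mathsf{ones}))\big),\\
\alpha_4&=\textstyle\bigwedge_{j=1}^n\mathsf F_{jN}c_{\rho_j}\wedge\mathsf F_{(n+1)N}\big((s\to c_\square)\,\mathsf U\,\mathsf{ones}\big),\\
\alpha_5&=\textstyle\mathsf F\bigvee_{\gamma\in\Gamma}(s\wedge c_{(q_{\mathrm{acc}},\gamma)}).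
\end{align*}
Neither $h$ nor $K_a$ occurs in $\alpha$. We write $w\models\alpha$ for $w,1\models\alpha$.

\begin{lemma}\label{lem:alpha}
$w\models\alpha$ iff all of the following hold: \textup{(a)} $s$ holds exactly at the block starts; \textup{(b)} $\mathrm{ad}(t)=(t-1)\bmod W$ for all $t$; \textup{(c)} every block has a unique content, which is $\#$ iff its address is $0$ or $W-1$; \textup{(d)} the contents of the blocks $1,\dots,W$ spell $C_0$; \textup{(e)} some block has a content $(q_{\mathrm{acc}},\gamma)$.
\end{lemma}

\begin{proof}
We show that each $\alpha_r$ is equivalent to the $r$-th condition when the earlier conditions hold. The formula $\alpha_1$ fixes the $s$-track on block $1$ and makes it periodic, which is (a). Given (a), $\mathsf{zero}$ and $\mathsf{ones}$ hold exactly at the starts of blocks with address $0$ and $W-1$, respectively.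

For (b) we claim that $\kappa$ holds at a position $i$ of a block with start $p$ iff $b$ holds at all of $p,\dots,i-1$. For $i=p$ both sides are true. For $i>p$, $\kappa$ says that $b$ holds on $j,\dots,i-1$ for some block start $j\le i-1$. Any such $j$ is at most $p$, which gives one direction, and $j=p$ gives the other. Since $b\leftrightarrow\neg\mathsf F_Nb$ says that the bit at $i$ differs from the bit at the same offset in the next block, $\alpha_2$ says that block $1$ has address $0$ and that a bit flips iff all less significant bits are $1$. This is the rule for adding $1$ modulo $2^N$.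

The formula $\alpha_3$ is then (c). In $\alpha_4$, $\mathsf F_{jN}$ at position $1$ reads the start of block $j+1$, which has address $j$ for $j\le n+1$ because $n+1\le W-1$. The until formula is evaluated at the start of block $n+2\le W$. Its witness must be the start of block $W$, the first position from there on where $\mathsf{ones}$ holds, since a later witness would require $c_\square$ at the start of block $W$, whose content is $\#$. So the formula says that the blocks with addresses $n+1,\dots,W-2$ have content $\square$, and with (c) we obtain (d). Finally $\alpha_5$ is (e).
\end{proof}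

What $\alpha$ does not express is the step relation. Call block $t$ \emph{interior} if $\mathrm{ad}(t)\notin\{0,W-1\}$, and call a word $w\models\alpha$ \emph{good} if every interior block $t>W$ satisfies
\begin{equation}\label{eq:star}
\begin{gathered}
\text{the content of block }t\text{ is }f(\sigma_1,\sigma_2,\sigma_3),\text{ where }\sigma_1,\sigma_2,\sigma_3\\
\text{are the contents of the blocks }t-W-1,\ t-W,\ t-W+1.
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:good}
$T$ accepts $x$ iff there is a good word $w\models\alpha$.
\end{lemma}

\begin{proof}
Let $w\models\alpha$ be good. We show by induction on $m$ that block $mW+A+1$ has content $C_m(A)$ for $0\le A\le W-1$. For $m=0$ this is (d). For $m\ge1$, the cases $A\in\{0,W-1\}$ follow from (b) and (c), and the others from \eqref{eq:star}, the induction hypothesis and \eqref{eq:local}. By (e), $T$ accepts. Conversely, if $T$ accepts $x$, take the word with $s$ and $b$ as in (a) and (b), with $c_{C_m(A)}$ at the start of block $mW+A+1$, and with nothing else. It satisfies (a)--(e), and it is good by \eqref{eq:local}.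
\end{proof}

\subsection{The step relation with only past operators under $K_a$}

By (b), the most recent block before $t$ with the address of $t$ is $t-W$, so Lemma~\ref{lem:register} finds it. One adjustment is needed. Condition \eqref{eq:star} also refers to the right neighbor $t-W+1$, which a past formula cannot see from the end of block $t-W$. We therefore stop one block later, at the position marked by $\mathsf{mt}^+=\mathsf P_N\,\mathsf{mt}$ (the last row of Figure~\ref{fig:register}), and read all three contents looking back. Let
\begin{align*}
\chi_A={}&\big(\mathsf{per}\wedge\mathsf{mt}\wedge\mathsf O\,\mathsf{mt}^+\big)\to\bigvee_{\sigma_1,\sigma_2,\sigma_3\in\Sigma}\Big(\mathsf P_{N-1}c_{f(\sigma_1,\sigma_2,\sigma_3)}\;\wedge\\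
&\qquad\big(\neg\mathsf{mt}^+\,\mathsf S\,(\mathsf{mt}^+\wedge\mathsf P_{3N-1}c_{\sigma_1}\wedge\mathsf P_{2N-1}c_{\sigma_2}\wedge\mathsf P_{N-1}c_{\sigma_3})\big)\Big),\\
\beta_A={}&\mathsf G\big(\mathsf P_{N-1}(s\wedge\neg c_\#)\to K_a\chi_A\big).
\end{align*}

\begin{lemma}\label{lem:A}
If $w\models\alpha$, then $w,1\models\beta_A$ iff $w$ is good.
\end{lemma}

\begin{proof}
By (a) and (c), the guard $\mathsf P_{N-1}(s\wedge\neg c_\#)$ holds exactly at the ends $i=tN$ of interior blocks $t$. Fix such a $t$. We show that $w,i\models K_a\chi_A$ iff $t\le W$ or \eqref{eq:star} holds for $t$.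

The formula $\chi_A$ has only past operators. By Lemmas~\ref{lem:quant} and~\ref{lem:register}, $w,i\models K_a\chi_A$ iff $\chi_A$ holds at $i$ for the $h$-track that repeats the $b$-code of block $t$; for every other track the premise fails. Fix this track. Among the positions $\le i$, $\mathsf{mt}$ holds exactly at the ends of the blocks $u\le t$ with $\mathrm{ad}(u)=\mathrm{ad}(t)$, that is, with $u\equiv t\pmod W$. Hence $\mathsf{mt}^+$ holds exactly at the ends of the blocks $u+1$ with $1\le u\le t-1$ and $u\equiv t\pmod W$.

If $t\le W$, there is no such $u$, so $\mathsf O\,\mathsf{mt}^+$ fails at $i$ and $\chi_A$ holds. If $t>W$, the premise holds, and the last position $\le i$ with $\mathsf{mt}^+$ is $j=(u+1)N$ for $u=t-W$. By \eqref{eq:last} the $\mathsf S$-formula holds at $i$ iff its three content tests hold at $j$. Block $u$ has the address of $t$ and is interior, so $u\ge2$ and block $u-1$ exists. The tests read the positions $j-(3N-1)=p_{u-1}$, $j-(2N-1)=p_u$ and $j-(N-1)=p_{u+1}$, so they hold for exactly one triple, the contents of the blocks $u-1,u,u+1$. The test $\mathsf P_{N-1}c_{f(\sigma_1,\sigma_2,\sigma_3)}$ at $i$ reads $p_t$. So the disjunction holds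 at $i$ iff \eqref{eq:star} holds for $t$.
\end{proof}

Perfect recall is used through Lemma~\ref{lem:quant}: the conclusion of $\chi_A$ is evaluated in a word $w'$ and reads addresses and contents $W$ blocks back, and these are the addresses and contents of $w$ only because $w'$ agrees with $w$ on all observations up to $i$.

\subsection{The step relation with plain past and metric future under $K_a$}

In $\chi_A$ the large constants test periodicity, compare $h$ with $b$ on one block, and read neighboring contents. Each of these tasks can be done looking forward from a block start. The difficulty is that the agent has not observed the future: in a word $w'$ considered at time $i$, the $b$-track after $i$ is arbitrary. We therefore evaluate $K_a$ at $i=tN+1$, when block $t$ has been observed completely, and step back to $p_t$ with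
\[
\mathsf{prev}(\psi)=\mathsf Y\big(\neg s\,\mathsf S\,(s\wedge\psi)\big).
\]
By \eqref{eq:last}, if $s$ marks the block starts up to $p_{u+1}$, then $\mathsf{prev}(\psi)$ holds at $p_{u+1}$ iff $\psi$ holds at $p_u$; it fails at position $1$. Let
\begin{align*}
\mathsf{mt}'={}&s\wedge\mathsf G_{[0,N-1]}(h\leftrightarrow b),\qquad\mathsf{per}'=\mathsf H(h\leftrightarrow\mathsf F_Nh),\\
\chi_B={}&\big(\mathsf{per}'\wedge\mathsf{prev}(\mathsf{mt}'\wedge\mathsf Y\mathsf O\,\mathsf{mt}')\big)\to\bigvee_{\sigma_1,\sigma_2,\sigma_3\in\Sigma}\mathsf{prev}\Big(c_{f(\sigma_1,\sigma_2,\sigma_3)}\;\wedge\\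
&\qquad\mathsf Y\big(\neg\mathsf{mt}'\,\mathsf S\,(\mathsf{mt}'\wedge\mathsf{prev}(c_{\sigma_1})\wedge c_{\sigma_2}\wedge\mathsf F_Nc_{\sigma_3})\big)\Big),\\
\beta_B={}&\mathsf G\big((s\wedge\mathsf{prev}(\neg c_\#))\to K_a\chi_B\big).
\end{align*}
The only past operators in $\chi_B$ are $\mathsf Y$ and the unbounded $\mathsf S$, $\mathsf O$, $\mathsf H$, of which the last two abbreviate uses of $\mathsf S_{[0,\infty)}$. The only subformula that looks beyond $i$ is $\mathsf{per}'$, and it reads only $h$.

\begin{lemma}\label{lem:B}
If $w\models\alpha$, then $w,1\models\beta_B$ iff $w$ is good.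
\end{lemma}

\begin{proof}
The guard of $\beta_B$ holds exactly at the positions $i=p_{t+1}=tN+1$ with $t$ interior. Fix such a $t$; again we show that $w,i\models K_a\chi_B$ iff $t\le W$ or \eqref{eq:star} holds for $t$. The operator $K_a$ ranges over all $w'$ that agree with $w$ on $AP\setminus\{h\}$ up to $i$. In such a $w'$, at a position $j\le p_t$, the formula $\mathsf{mt}'$ depends only on positions $\le j+N-1\le tN<i$; it holds iff $j=p_u$ for a block $u\le t$ whose $h$-code in $w'$ equals its $b$-code in $w$.

Call $w'$ \emph{relevant} if $\mathsf{per}'$ holds at $i$ and $\mathsf{mt}'$ holds at $p_t$. If $w'$ is not relevant, the premise of $\chi_B$ fails at $i$. Relevant words exist: keep $w$ outside $h$ and repeat the $b$-code of block $t$ on the $h$-track forever. In a relevant $w'$, the $h$-track has period $N$ on $1,\dots,i+N$ and equals the $b$-code of block $t$ on block $t$, hence on each of the blocks $1,\dots,t$. So among the positions $\le p_t$, $\mathsf{mt}'$ holds exactly at the $p_u$ with $u\le t$ and $u\equiv t\pmod W$.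

If $t\le W$, then $\mathsf Y\mathsf O\,\mathsf{mt}'$ fails at $p_t$, so $\chi_B$ holds at $i$ in every $w'$. If $t>W$ and $w'$ is relevant, the premise holds, and the last position before $p_t$ with $\mathsf{mt}'$ is $p_u$ for $u=t-W$; here $u\ge2$ because block $u$ is interior. At $p_u$ the formulas $\mathsf{prev}(c_{\sigma_1})$, $c_{\sigma_2}$, $\mathsf F_Nc_{\sigma_3}$ read $p_{u-1},p_u,p_{u+1}$, and $c_{f(\sigma_1,\sigma_2,\sigma_3)}$ is read at $p_t$. All these positions are at most $p_t<i$, where $w'$ agrees with $w$. By \eqref{eq:last}, $\chi_B$ holds at $i$ in $w'$ iff \eqref{eq:star} holds for $t$ in $w$. Since relevant words exist, the claim follows.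
\end{proof}

\begin{proposition}\label{prop:lower}
Assume \eqref{eq:standing}, and let $\varphi_A=\neg(\alpha\wedge\beta_A)$ and $\varphi_B=\neg(\alpha\wedge\beta_B)$. Each of these formulas holds at position $1$ of every $w\in L(\mathcal M)$ iff $T$ does not accept $x$. Each has a single occurrence of $K_a$, consists of $O(n)$ symbols apart from the endpoints, and has all finite endpoints at most $\max(3,n+1)\,N$. The formulas $\varphi_A$ and $\varphi_B$ obey the restrictions \textup{(A)} and \textup{(B)} of Theorem~\ref{thm:fine}\textup{(i)}, respectively.
\end{proposition}

\begin{proof}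
The first claim is Lemma~\ref{lem:good} combined with Lemma~\ref{lem:A} or~\ref{lem:B}. Since $\Sigma$ is fixed, only $\alpha_4$ has a number of symbols that grows with $n$. The largest endpoints are $(n+1)N$ in $\alpha_4$ and $3N-1$ in $\chi_A$.
\end{proof}

\section{Upper bounds}\label{sec:upper}

\subsection{Removing the intervals}\label{sub:unfold}

The following equivalences hold at every position of every word, with $\infty-1=\infty$:
\begin{align*}
\psi_1\,\mathsf U_{[0,0]}\,\psi_2&\equiv\psi_2,\\
\psi_1\,\mathsf U_{[0,u]}\,\psi_2&\equiv\psi_2\vee\big(\psi_1\wedge\mathsf X(\psi_1\,\mathsf U_{[0,u-1]}\,\psi_2)\big)&&(1\le u<\infty),\\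
\psi_1\,\mathsf U_{[l,u]}\,\psi_2&\equiv\psi_1\wedge\mathsf X(\psi_1\,\mathsf U_{[l-1,u-1]}\,\psi_2)&&(l\ge1).
\end{align*}
Indeed, a witness $j$ at position $i$ either equals $i$, which is possible only if $l=0$, or satisfies $j>i$; in the second case $\psi_1$ holds at $i$ and $j$ is a witness at $i+1$ for the interval shifted by one, and conversely. The same equivalences hold for $\mathsf S$ with $\mathsf Y$ in place of $\mathsf X$: a witness $j<i$ exists only if $i\ge2$, which matches the fact that $\mathsf Y\psi$ is false at position $1$.

Applying these rules from the inside out turns $\varphi$ into an equivalent formula $\hat\varphi$ built from $\top$, atoms, $\neg$, $\wedge$, $\mathsf X$, $\mathsf Y$, $\mathsf U$, $\mathsf S$ and $K_a$, where $\mathsf X$ and $\mathsf Y$ now count as primitive. We store $\hat\varphi$ as a directed acyclic graph with one node for each element of the set $\mathrm{Sub}$ of its distinct subformulas, and put $E=|\mathrm{Sub}|$. An operator with largest finite endpoint $c$ is unfolded in at most $c+1$ steps, each creating a bounded number of new subformulas. Since $c\le2^{|\varphi|}$, we get $E\le2^{O(|\varphi|)}$, and the graph can be built in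 space polynomial in $|\varphi|$ and $E$. The nesting of knowledge operators is unchanged.

Let $\mathrm{kd}(\psi)$ be the nesting depth of knowledge operators in $\psi$ and $k=\mathrm{kd}(\hat\varphi)\le|\varphi|$. For an agent $a$ occurring in $\varphi$, let $\mathrm{Sc}_a$ be the set of all subformulas of formulas $K_a\chi\in\mathrm{Sub}$ (including these formulas), and let
\[
\mathrm{Sc}_a^d=\{\psi\in\mathrm{Sc}_a:\mathrm{kd}(\psi)\le d\},\qquad\mathcal K_a^d=\{K_a\chi\in\mathrm{Sub}:\mathrm{kd}(K_a\chi)\le d\}.
\]
The set $\mathrm{Sc}_a^d$ is closed under subformulas. Because $\varphi\in\mathrm{KMTL}_1$, the formulas in $\mathrm{Sc}_a^d$ whose outermost operator is a knowledge operator are exactly those in $\mathcal K_a^d$. Let $E_K=\max_a|\mathrm{Sc}_a|\le E$, with $E_K=0$ if $\varphi$ is knowledge-free.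

\subsection{Types}

An algorithm that reads $w$ from left to right cannot know which future formulas hold. It guesses the set of true subformulas at each position and checks the guesses locally. Let $\Psi\subseteq\mathrm{Sub}$ be closed under subformulas; all conditions below range over formulas in $\Psi$. A \emph{$\Psi$-type} is a set $\tau\subseteq\Psi$ that contains $\top$ if $\top\in\Psi$ and satisfies $\neg\psi\in\tau\iff\psi\notin\tau$ and $\psi_1\wedge\psi_2\in\tau\iff\psi_1,\psi_2\in\tau$. It \emph{matches} a letter $u$ if $p\in\tau\iff p\in u$ for all $p\in AP\cap\Psi$. Its \emph{$K$-part} is the set of its elements of the form $K_b\chi$. We write $\tau\to\tau'$ if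
\begin{itemize}
\item $\mathsf X\psi\in\tau\iff\psi\in\tau'$, and $\mathsf Y\psi\in\tau'\iff\psi\in\tau$;
\item $\psi_1\,\mathsf U\,\psi_2\in\tau\iff\psi_2\in\tau$ or ($\psi_1\in\tau$ and $\psi_1\,\mathsf U\,\psi_2\in\tau'$);
\item $\psi_1\,\mathsf S\,\psi_2\in\tau'\iff\psi_2\in\tau'$ or ($\psi_1\in\tau'$ and $\psi_1\,\mathsf S\,\psi_2\in\tau$).
\end{itemize}
A type $\tau$ is \emph{initial} if it contains no $\mathsf Y\psi$ and $\psi_1\,\mathsf S\,\psi_2\in\tau\iff\psi_2\in\tau$. Local conditions cannot exclude a promise that is postponed forever: on a word without $p$, the constant sequence $\{\top,\mathsf Fp\}$ satisfies them. So we call a sequence $(\tau_i)$ \emph{fair} if for each $\psi_1\,\mathsf U\,\psi_2\in\Psi$ infinitely many $i$ have $\psi_2\in\tau_i$ or $\psi_1\,\mathsf U\,\psi_2\notin\tau_i$. The \emph{true type} of $(w,i)$ is $\{\psi\in\Psi:w,i\models\psi\}$. A \emph{past formula} is one of the form $\mathsf Y\psi$ or $\psi_1\,\mathsf S\,\psi_2$.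

\begin{lemma}\label{lem:types}
Let $w\in L(\mathcal M)$.
\begin{enumerate}
\item[(i)] The true types $\tau_i$ of $(w,i)$, $i\ge1$, form a fair sequence with $\tau_1$ initial, $\tau_i\to\tau_{i+1}$, and $\tau_i$ matching $w_i$.
\item[(ii)] If $(\tau_i)_{i\ge1}$ has these properties and each $\tau_i$ has the same $K$-part as the true type of $(w,i)$, then each $\tau_i$ is the true type of $(w,i)$.
\item[(iii)] If $\Psi$ contains no past formula, then \textup{(ii)} also holds for sequences $(\tau_i)_{i\ge i_0}$ starting at any $i_0$, with no initiality condition.
\end{enumerate}
\end{lemma}

\begin{proof}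
(i) The local conditions restate the semantics, for $\mathsf U$ and $\mathsf S$ by separating the witness $j=i$ from the others as in Section~\ref{sub:unfold}. For fairness, at every $i$ either $\psi_1\,\mathsf U\,\psi_2\notin\tau_i$ or $\psi_2\in\tau_j$ for some $j\ge i$.

(ii), (iii) We prove by induction on $\psi\in\Psi$ that $\psi\in\tau_i\iff w,i\models\psi$ for all $i\ge i_0$, where $i_0=1$ in (ii). Atoms are covered by matching, $\top,\neg,\wedge$ by the definition of a type, $K$-formulas by assumption, and $\mathsf X\psi$ by $\tau_i\to\tau_{i+1}$. Past formulas occur only in (ii). For $\mathsf Y\psi$ use initiality if $i=1$ and $\tau_{i-1}\to\tau_i$ if $i>1$. For $\psi_1\,\mathsf S\,\psi_2$, membership in $\tau_i$ and truth at $i$ agree at $i=1$ by initiality and obey the same recurrence from $i-1$ to $i$, so they agree for all $i$.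

Let $\psi=\psi_1\,\mathsf U\,\psi_2$. If $w,i\models\psi$ with witness $j$, then $\psi_2\in\tau_j$ and $\psi_1\in\tau_i,\dots,\tau_{j-1}$, so $\psi\in\tau_j,\tau_{j-1},\dots,\tau_i$ in turn. Conversely let $\psi\in\tau_i$. Whenever $\psi\in\tau_m$ and $\psi_2\notin\tau_m$, we have $\psi_1\in\tau_m$ and $\psi\in\tau_{m+1}$. If no $j\ge i$ had $\psi_2\in\tau_j$, then $\psi\in\tau_m$ and $\psi_2\notin\tau_m$ for all $m\ge i$, against fairness. For the least such $j$ we get $\psi_1\in\tau_i,\dots,\tau_{j-1}$, and $j$ is a witness.
\end{proof}

To treat the first position like all others, we add a symbol $\triangleright$ for ``nothing read yet'' and write $\triangleright\to\tau$ iff $\tau$ is initial.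

\subsection{Observers and product graphs}

Lemma~\ref{lem:types} reduces everything to the $K$-parts. The truth of $K_a\chi$ at $(w,i)$ is a function of $\mathrm{obs}_a(w_1\cdots w_i)$, and we want a deterministic finite automaton that computes it.

An \emph{observer} for $a$ and a set $\mathcal K$ of formulas $K_a\chi$ consists of a finite set $\Delta$, a start state $\iota\in\Delta$, a function $\mathrm{upd}:\Delta\times2^{\mathrm{Obs}_a}\to\Delta$ and a function $\mathrm{Out}:\Delta\to2^{\mathcal K}$. Let $\delta(o)$ be the state reached on the finite word $o$ over $2^{\mathrm{Obs}_a}$: $\delta(\varepsilon)=\iota$ and $\delta(oo')=\mathrm{upd}(\delta(o),o')$ for a letter $o'$. The observer is \emph{correct} if for all $w\in L(\mathcal M)$, $i\ge1$ and $K_a\chi\in\mathcal K$,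
\[
w,i\models K_a\chi\iff K_a\chi\in\mathrm{Out}\big(\delta(\mathrm{obs}_a(w_1\cdots w_i))\big).
\]

Let $\Psi$ be closed under subformulas, let $A$ be a set of agents containing every $a$ with $K_a$ occurring in $\Psi$, and for $a\in A$ let an observer $(\Delta_a,\iota_a,\mathrm{upd}_a,\mathrm{Out}_a)$ for $\{K_a\chi\in\Psi\}$ be given. The \emph{product graph} runs $\mathcal M$, the guessed types and the observers in parallel. Its nodes are the triples $(q,\tau,(\delta_a)_{a\in A})$ with $q\in Q$, $\tau$ a $\Psi$-type or $\triangleright$, and $\delta_a\in\Delta_a$. There is an edge with label $u\subseteq AP$ from $(q,\tau,(\delta_a))$ to $(q',\tau',(\delta'_a))$ iff $\tau'$ is a type, $q\xrightarrow{u}q'$, $\tau\to\tau'$, $\tau'$ matches $u$, $\delta'_a=\mathrm{upd}_a(\delta_a,u\cap\mathrm{Obs}_a)$ for all $a$, and the $K$-part of $\tau'$ is $\bigcup_a\mathrm{Out}_a(\delta'_a)$. The \emph{start nodes} are $(q_0,\triangleright,(\iota_a))$ with $q_0\in Q_0$. An infinite path is \emph{accepting} if its states are in $F$ infinitely often and its types are fair; this does not depend on any finite initial part of the path. A node is \emph{live} if an accepting path starts there.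

\begin{lemma}\label{lem:product}
Suppose the observers are correct.
\begin{enumerate}
\item[(i)] Let $w\in L(\mathcal M)$ with accepting run $q_0q_1\cdots$, let $\tau_0=\triangleright$, and let $\tau_j$ be the true type of $(w,j)$ for $j\ge1$. Then the nodes $\big(q_j,\tau_j,(\delta_a(\mathrm{obs}_a(w_1\cdots w_j)))_a\big)$, $j\ge0$, form an accepting path with label $w$ from a start node.
\item[(ii)] For every accepting path from a start node, its label $w$ is in $L(\mathcal M)$, and for $j\ge1$ the type in the node reached after $j$ edges is the true type of $(w,j)$.
\end{enumerate}
\end{lemma}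

\begin{proof}
(i) The conditions on types hold by Lemma~\ref{lem:types}(i), the condition on $K$-parts by correctness. (ii) The states form an accepting run on $w$, so $w\in L(\mathcal M)$. The observer components after $j$ edges are $\delta_a(\mathrm{obs}_a(w_1\cdots w_j))$, so by correctness the $K$-parts are the true ones, and Lemma~\ref{lem:types}(ii) applies.
\end{proof}

\subsection{Correct observers, by knowledge depth}

An observer for $K_a\chi$ must know which types are possible at the current position. A subset construction on the product graph collects the pairs (state, type) that are consistent with the observed past. Some of them contain guesses about the future that cannot come true, and these must be discarded.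

\begin{example}\label{ex:live}
Let $AP=\{p\}$, $\mathrm{Obs}_a=\emptyset$, and let $\mathcal M$ have states $q_0$ (initial) and $q_1$ (accepting), moving to $q_1$ on $\{p\}$ and to $q_0$ on $\emptyset$. Then $L(\mathcal M)$ is the set of words with infinitely many $p$, and $K_a\mathsf Fp$ holds everywhere. For $\Psi=\{\top,p,\mathsf Fp\}$ and the trivial observer, one step from the start node leads to the pairs
\[
(q_0,\{\top\}),\quad(q_0,\{\top,\mathsf Fp\}),\quad(q_1,\{\top,p\}),\quad(q_1,\{\top,p,\mathsf Fp\}).
\]
Two of them lack $\mathsf Fp$. The type $\{\top,p\}$ has no $\to$-successor. Every successor of $\{\top\}$ lacks $\mathsf Fp$, so the only infinite path from $(q_0,\{\top\})$ stays there and never meets $q_1$. Neither pair is live. After they are discarded, all remaining types contain $\mathsf Fp$, which is the right answer.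
\end{example}

Fix $a$. We define observers $\mathcal O^d=(\Delta^d,\iota^d,\mathrm{upd}^d,\mathrm{Out}^d)$ for $\mathcal K_a^d$, $d=0,\dots,k$. The observer $\mathcal O^0$ has one state and empty output. For $d\ge1$ let $G^d$ be the product graph for $\Psi=\mathrm{Sc}_a^{d-1}$, $A=\{a\}$ and the observer $\mathcal O^{d-1}$. The states of $\mathcal O^d$ are the pairs $(\delta,J)$ with $\delta\in\Delta^{d-1}$ and $J$ a set of pairs $(q,\tau)$, $q\in Q$, $\tau$ an $\mathrm{Sc}_a^{d-1}$-type or $\triangleright$. We put
\begin{itemize}
\item $\iota^d=(\iota^{d-1},Q_0\times\{\triangleright\})$;
\item $\mathrm{upd}^d((\delta,J),o')=(\delta',J')$, where $\delta'=\mathrm{upd}^{d-1}(\delta,o')$ and $J'$ is the set of $(q',\tau')$ such that $G^d$ has an edge from $(q,\tau,\delta)$ to $(q',\tau',\delta')$ for some $(q,\tau)\in J$ with a label $u$ satisfying $u\cap\mathrm{Obs}_a=o'$;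
\item $\mathrm{Out}^d(\delta,J)$ is the union of $\mathrm{Out}^{d-1}(\delta)$ and the set of all $K_a\chi\in\mathrm{Sub}$ of depth exactly $d$ such that $\chi\in\tau$ for all $(q,\tau)\in J$ with $\tau\ne\triangleright$ and $(q,\tau,\delta)$ live in $G^d$.
\end{itemize}
Write $\delta^d(o)=(\delta^{d-1}(o),J^d(o))$. Every path of $G^d$ from a start node whose label has observation $o$ ends in a node with third component $\delta^{d-1}(o)$. By induction on $|o|$ it follows that $J^d(o)$ is the set of $(q,\tau)$ such that some such path ends in $(q,\tau,\delta^{d-1}(o))$.

\begin{lemma}\label{lem:observer}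
The observer $\mathcal O^d$ is correct for every $d\le k$.
\end{lemma}

\begin{proof}
Induction on $d$; for $d=0$ there is nothing to prove. Let $d\ge1$, $w\in L(\mathcal M)$, $i\ge1$, $o=\mathrm{obs}_a(w_1\cdots w_i)$ and $\delta=\delta^{d-1}(o)$. A formula $K_a\chi$ of depth less than $d$ is in $\mathrm{Out}^d(\delta^d(o))$ iff it is in $\mathrm{Out}^{d-1}(\delta)$, so the induction hypothesis applies. For depth $d$ we have $\chi\in\mathrm{Sc}_a^{d-1}$, and it suffices to show that the following two sets coincide:
\begin{itemize}
\item $\mathcal T_1$: the true $\mathrm{Sc}_a^{d-1}$-types of $(w',i)$ with $w'\in L(\mathcal M)$, $\mathrm{obs}_a(w'_1\cdots w'_i)=o$;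
\item $\mathcal T_2$: the types $\tau$ with $(q,\tau)\in J^d(o)$ and $(q,\tau,\delta)$ live for some $q$.
\end{itemize}
Indeed, $w,i\models K_a\chi$ iff $\chi$ lies in all members of $\mathcal T_1$, and $K_a\chi\in\mathrm{Out}^d(\delta^d(o))$ iff $\chi$ lies in all members of $\mathcal T_2$. Lemma~\ref{lem:product} applies to $G^d$ since $\mathcal O^{d-1}$ is correct. Given $w'$ as in $\mathcal T_1$, take the path of part (i) for $w'$. Its node after $i$ edges is $(q_i,\tau_i,\delta)$; the first $i$ edges show $(q_i,\tau_i)\in J^d(o)$, and the rest of the path shows liveness. So $\mathcal T_1\subseteq\mathcal T_2$. Given $(q,\tau)$ as in $\mathcal T_2$, join a path from a start node to $(q,\tau,\delta)$ whose label has observation $o$ with an accepting path from $(q,\tau,\delta)$. By part (ii), the label $w'$ of the joined path is in $L(\mathcal M)$ and $\tau$ is the true type of $(w',i)$. So $\mathcal T_2\subseteq\mathcal T_1$.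
\end{proof}

\begin{remark}\label{rem:alt}
This is where agent-alternation-freeness is used. All words that $a$ considers possible at time $i$ drive the inner observer $\mathcal O^{d-1}$, which belongs to the same agent, into the same state $\delta^{d-1}(o)$. That state is stored once, next to $J^d(o)$, and a state of $\mathcal O^d$ is just a tuple $(J^1,\dots,J^d)$. For $K_b$ in the scope of $K_a$, the state of the observer of $b$ could differ between these words, the same construction would have to put it into the elements of $J$, and the description of an observer state would grow by an exponential at each alternation.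
\end{remark}

Now write $\mathcal O_a^k$ for the observer of depth $k$ of agent $a$; its set $\mathcal K_a^k$ consists of all $K_a\chi\in\mathrm{Sub}$. Let $G$ be the product graph for $\Psi=\mathrm{Sub}$, the agents occurring in $\varphi$, and these observers. By Lemmas~\ref{lem:product} and~\ref{lem:observer},
\begin{equation}\label{eq:top}
\begin{gathered}
\text{some }w\in L(\mathcal M)\text{ has }w,1\not\models\varphi\text{ iff }G\text{ has an edge from a start node}\\
\text{to a live node whose type does not contain }\hat\varphi.
\end{gathered}
\end{equation}

\subsection{Space}

The graphs are far too large to store, but their nodes are not. We use Savitch's theorem in the following form: if the nodes of a directed graph are bit strings of length $B$ and the edge relation is decidable in space $\sigma$, then reachability is decidable deterministically in space $O(B^2)+\sigma$. (To test for a path of length $\le2^r$, try every midpoint and recurse with $r-1$; the depth is $B$, and each level stores $O(B)$ bits.)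

\begin{lemma}\label{lem:live}
If the nodes of a product graph have $B\ge E+1$ bits and its unlabeled edge relation is decidable in space $\sigma$, then liveness is decidable in space $O(B^2)+\sigma$.
\end{lemma}

\begin{proof}
A path is accepting iff it visits each of at most $E+1$ node sets infinitely often: the set of nodes with state in $F$, and for each $\psi_1\,\mathsf U\,\psi_2\in\Psi$ the set of nodes whose type contains $\psi_2$ or lacks $\psi_1\,\mathsf U\,\psi_2$. A node $v$ is live iff there is a node $y$ reachable from $v$ such that each of these sets contains a node $z$ reachable from $y$ from which $y$ is reachable by a nonempty path. For if $v$ is live, let $y$ be visited infinitely often by an accepting path, and choose each $z$ among the nodes visited infinitely often; conversely, go to $y$ and repeat the cycles through the nodes $z$ forever. The condition is tested by looping over $y$, the sets and $z$, and calling the reachability test.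
\end{proof}

\begin{proposition}\label{prop:space}
Model checking $\mathrm{KMTL}_1$ is decidable in deterministic space polynomial in $|\mathcal M|$, $|\varphi|$, $E$ and $2^{E_K}$.
\end{proposition}

\begin{proof}
A set $J$ takes $|Q|(2^{E_K}+1)$ bits, a state of $\mathcal O^d_a$ consists of $d\le|\varphi|$ such sets, and at most $|\varphi|$ agents occur. So all nodes, observer states and letters fit in $B=\mathrm{poly}(|\mathcal M|,|\varphi|)\cdot(E+2^{E_K})$ bits. Let $\sigma_d$ be the space needed to compute $\mathrm{upd}^d$ and $\mathrm{Out}^d$. An edge of $G^d$ with a given label is tested with one call to $\mathrm{upd}^{d-1}$, one call to $\mathrm{Out}^{d-1}$ and $\mathrm{poly}(B)$ further space; an unlabeled edge needs in addition a loop over letters. The function $\mathrm{upd}^d$ loops over pairs and letters and tests edges of $G^d$. The function $\mathrm{Out}^d$ calls $\mathrm{Out}^{d-1}$ and runs one liveness test in $G^d$ at a time. The space for calls to level $d-1$ is reused, so by Lemma~\ref{lem:live} we get $\sigma_d\le\sigma_{d-1}+\mathrm{poly}(B)$ with a polynomial independent of $d$, and $\sigma_k\le(k+1)\,\mathrm{poly}(B)$. Testing \eqref{eq:top} adds one more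 such level.
\end{proof}

\subsection{No past in the scope of knowledge}

The sets $J^d(o)$ contain types because a past formula in the scope of $K_a$ depends on the whole prefix. Without past, the truth of $\chi$ at $(w',i)$ depends on the prefix only through three things: the state of $\mathcal M$, which constrains the continuation; the observations, which determine the inner knowledge formulas; and the letter $w'_i$, which has already been read. The letter cannot be omitted: if $\mathcal M$ has one state and allows only the letters $\{p,h\}$ and $\emptyset$, and $a$ observes $p$, then $K_ah$ holds exactly when $p$ does. So it is enough to track pairs of a state and a letter.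

\begin{proposition}\label{prop:nopast}
If no past operator occurs in the scope of $K$, model checking $\mathrm{KMTL}_1$ is in EXPSPACE.
\end{proposition}

\begin{proof}
Unfolding $\mathsf U_I$ creates no past operator, so no $\mathrm{Sc}_a$ contains a past formula. Fix $a$, and let $P$ be the set of propositions in $\mathrm{Sc}_a$; then $|P|\le|\varphi|$. We define new observers $\mathcal O^d$ for $\mathcal K_a^d$ that differ only in their output. The states are the sets $J\subseteq Q\times2^P$, the start state is $Q_0\times\{\emptyset\}$, and $\mathrm{upd}(J,o')$ is the set of $(q',u\cap P)$ with $q\xrightarrow{u}q'$ and $u\cap\mathrm{Obs}_a=o'$ for some $(q,v)\in J$. For nonempty $o$ of length $i$, the state $J(o)$ reached on $o$ is therefore the set of $(q,u_i\cap P)$ such that some $u_1\cdots u_i$ with observation $o$ labels a run of $\mathcal M$ from $Q_0$ to $q$.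

Let $\mathrm{Out}^0=\emptyset$. For $d\ge1$ let $G^d$ be the product graph for $\mathrm{Sc}_a^{d-1}$ and $\mathcal O^{d-1}$. Call an $\mathrm{Sc}_a^{d-1}$-type $\tau$ a \emph{candidate} for $J$ if its $K$-part is $\mathrm{Out}^{d-1}(J)$ and there is $(q,v)\in J$ such that $\tau$ matches $v$ and $(q,\tau,J)$ is live in $G^d$. Let $\mathrm{Out}^d(J)$ consist of $\mathrm{Out}^{d-1}(J)$ and all $K_a\chi\in\mathrm{Sub}$ of depth $d$ such that every candidate for $J$ contains $\chi$.

We prove correctness by induction on $d$. As in Lemma~\ref{lem:observer}, it suffices to show, for $o$ of length $i\ge1$, that the candidates for $J(o)$ are exactly the true types of $(w',i)$ with $w'\in L(\mathcal M)$ and $\mathrm{obs}_a(w'_1\cdots w'_i)=o$. Given such a $w'$, the path of Lemma~\ref{lem:product}(i) passes after $i$ edges through the live node $(q_i,\tau_i,J(o))$. The $i$-th edge shows that $\tau_i$ has $K$-part $\mathrm{Out}^{d-1}(J(o))$ and matches $w'_i$, hence $w'_i\cap P$, and $(q_i,w'_i\cap P)\in J(o)$. So $\tau_i$ is a candidate. Conversely, let $\tau$ be a candidate through $(q,v)\in J(o)$. Take $u_1\cdots u_i$ with observation $o$, a run on it ending in $q$, and $u_i\cap P=v$,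 and let $w'$ be $u_1\cdots u_i$ followed by the label of an accepting path from $(q,\tau,J(o))$. Then $w'\in L(\mathcal M)$. The types $\tau=\tau_i\to\tau_{i+1}\to\cdots$ on the path are fair, and $\tau_j$ matches $w'_j$: for $j=i$ because all propositions of $\mathrm{Sc}_a^{d-1}$ lie in $P$, for $j>i$ by the edge condition. The $K$-part of $\tau_j$ is $\mathrm{Out}^{d-1}(J(\mathrm{obs}_a(w'_1\cdots w'_j)))$, for $j=i$ because $\tau$ is a candidate and for $j>i$ by the edge condition; by the induction hypothesis these are the true $K$-parts. No types have been assigned to the positions before $i$, and none are needed: by Lemma~\ref{lem:types}(iii), $\tau$ is the true type of $(w',i)$.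

Let $G$ be the product graph for $\mathrm{Sub}$ and the new observers of depth $k$. Lemma~\ref{lem:product} allows past formulas in $\mathrm{Sub}$ and gives \eqref{eq:top} again. All nodes now fit in $B=\mathrm{poly}(|\mathcal M|,|\varphi|)\cdot(E+2^{|\varphi|})=|\mathcal M|^{O(1)}2^{O(|\varphi|)}$ bits. The function $\mathrm{upd}$ is computed directly in space $\mathrm{poly}(B)$, and $\mathrm{Out}^d$ loops over types and pairs $(q,v)$, calls $\mathrm{Out}^{d-1}$ and tests liveness in $G^d$. As in Proposition~\ref{prop:space}, the total space is $(k+2)\,\mathrm{poly}(B)$, which is exponential.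
\end{proof}

\section{Proofs of the theorems}\label{sec:final}

The language of all $\langle D,y,1^r\rangle$ such that the deterministic machine $D$ accepts $y$ using at most $2^{2^r}$ cells is 2-EXPSPACE-complete: membership is by simulation with a step counter, and a language decided by $D$ in space $2^{2^{r(n)}}$, $r$ a polynomial, reduces to it by $y\mapsto\langle D,y,1^{r(|y|)}\rangle$. With $2^r$ in place of $2^{2^r}$ one obtains an EXPSPACE-complete language. Both classes are closed under complement, so the complement of a complete language is complete. It therefore suffices to reduce the complement of such a language to model checking. The empty input is mapped to the formula $\top$ or $\bot$, whichever gives the right answer.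

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:fine}\textup{(i)}]
Since $E_K\le E\le2^{O(|\varphi|)}$, Proposition~\ref{prop:space} places the problem in 2-EXPSPACE. For hardness, let $T$ decide a 2-EXPSPACE-complete language, and choose a polynomial $p\ge1$ such that \eqref{eq:standing} holds for $N=2^{p(n)}$ and all nonempty $x$. The endpoints of $\varphi_A$ and $\varphi_B$ have $O(p(n)+\log n)$ bits, so both formulas are computable from $x$ in polynomial time. By Proposition~\ref{prop:lower}, either map reduces the complement of the language of $T$ to model checking, with the fixed $AP$, $\mathcal M$ and agent of Section~\ref{sec:lower}.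
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fine}\textup{(ii)}]
If the endpoints in the scope of $K$ are unary, the sum of $c+1$ over the operators in the scope of $K$, where $c$ is the largest finite endpoint of the operator, is $O(|\varphi|)$. Hence $E_K=O(|\varphi|)$, while $E\le2^{O(|\varphi|)}$, and Proposition~\ref{prop:space} gives exponential space. For hardness, let $T$ decide an EXPSPACE-complete language, and choose a polynomial $p\ge2$ such that \eqref{eq:standing} holds for $N=p(n)$ and all nonempty $x$. The $O(n)$ endpoints of $\varphi_A$ and $\varphi_B$ are at most $\max(3,n+1)\,p(n)$, so all of them can be written in unary in polynomial time, and Proposition~\ref{prop:lower} gives the reduction. The same formulas with the endpoints outside the scope of $K_a$ written in binary give hardness for the mixed encoding.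
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fine}\textup{(iii)}]
The upper bound is Proposition~\ref{prop:nopast}. Knowledge-free formulas satisfy the restriction, and their model-checking problem is EXPSPACE-hard: with $T$ and $N=p(n)$ as in the previous proof, the endpoints of $\gamma_x$ are at most $W+1=2^{p(n)}+1$ and have polynomially many bits, and by Lemma~\ref{lem:warmup} the formula $\neg\gamma_x$ holds at position $1$ of every word iff $T$ does not accept $x$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{BFNZ}
Benedikt Bollig, Matthias F\"ugger, Thomas Nowak, Paul Zeinaty,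
\emph{Agent-Alternation-Free Epistemic Metric Temporal Logic with Past: Model Checking and Complexity},
arXiv:2607.13981 (2026).
\end{thebibliography}
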